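# Horoball packings of punctured spheres and the constant $10/\sqrt3$

## 1. Three theorems about the smallest horoball

Given a horoball packing of a hyperbolic punctured sphere, let $m$ denote the smallest horoball area that occurs in it. The main results are the following.

**Theorem A.** For every $n=10\mu^2-10$ with $\mu\ge 10$ an integer, and for every $n\ge 38430$, some complete finite-area hyperbolic structure on the $n$-punctured sphere has a horoball packing with $m>5.8$.

**Theorem B.** If $3\le n\le 59$, every horoball packing of every complete finite-area hyperbolic $n$-punctured sphere has $m<10/\sqrt3$.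

**Theorem C.** For every $n\ge 3$, every complete finite-area hyperbolic structure on the $n$-punctured sphere and every horoball packing of it, $m<6-\frac1{32461}$.

Let us unpack this. A *planar surface* is a 2-sphere with finitely many points, the punctures, removed. It has a complete hyperbolic structure of finite area exactly when there are at least three punctures, and then each puncture is a *cusp*. A *horoball neighborhood* of a cusp is the image of a horoball in $\mathbb H^2$, taken modulo the parabolic stabilizer of the cusp. A *horoball packing* is a choice of one embedded horoball neighborhood at each cusp, such that these neighborhoods have pairwise disjoint interiors.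

Hoffman and Purcell ("Geometry of planar surfaces and exceptional fillings", arXiv:1504.01471, 2015) state this conjecture: for a planar surface $F$ admitting a hyperbolic structure, any horoball packing of $F$ has at least one horoball of area less than $10/\sqrt3$. We read it as a claim about every complete finite-area structure on $F$ and every packing. Since $3\cdot 5.8^2=100.92>100$, we have $5.8>10/\sqrt3=5.7735\ldots$, so Theorem A disproves the conjecture. The smallest example below is $\mu=10$, a sphere with $990$ punctures. Theorem B says that the inequality does hold for few punctures. Theorem C says that $6$ is not the correct replacement constant either: the supremum of $m$ over all planar surfaces lies in $[5.8,\,6-\frac1{32461}]$. The argument determines neither this supremum nor the status of all $n$ with $60\le n<38430$.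

## 2. Horoballs, $\lambda$-lengths and corners

**Area equals length.** Put a cusp at $\infty$, with its stabilizer generated by $x\mapsto x+\ell$, and normalize the horoball to be $\{y\ge1\}$. The area of $\{0\le x\le\ell,\ y\ge1\}$ is $\int_1^\infty \ell\,y^{-2}dy=\ell$, which is also the length of the boundary horocycle. So we may measure horocycles instead of horoballs.

**Definition ($\lambda$-length).** For horoballs $H,H'$ based at distinct ideal points put $\lambda=e^{d/2}$, where $d$ is the signed distance between their boundary horocycles along the geodesic joining the two points (negative if the horoballs overlap).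

Thus $\lambda=1$ means tangent, and the interiors are disjoint exactly when $\lambda\ge1$. In the upper half-plane, $\{y\ge 1\}$ and a horoball of Euclidean diameter $h$ based on the real line have $d=\ln(1/h)$, so $\lambda=h^{-1/2}$. Horoballs of diameters $h,h'$ based at real points at distance $w$ have $\lambda=w/\sqrt{hh'}$. For example, two horoballs of diameter $1$ at $0$ and $1$ are tangent.

**Fact 1 (corners; Penner, Comm. Math. Phys. 113 (1987)).** For any $a,b,c>0$ there is a unique ideal triangle decorated with horocycles whose $\lambda$-lengths are $a,b,c$. The horocyclic arc between the sides $a$ and $b$ has length $\frac{c}{ab}$.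

Put the common vertex of $a$ and $b$ at $\infty$ with horocycle $y=1$, and the others at $0$ and $w$. The horoballs there must have diameters $a^{-2}$ and $b^{-2}$. The third $\lambda$-length is then $c=w\,ab$, so $w=c/(ab)$ is forced and works; and $w$ is the length of the arc of $y=1$ between the two vertical sides. We call this arc length the *corner* between $a$ and $b$. For instance, the triangle $(1,1,1)$ has three corners $1$, and the triangle $(1,1,\lambda)$ has corner $\lambda$ opposite the side $\lambda$ and corners $1/\lambda$ at its two ends.

**Conventions.** Triangulations of the sphere may have loops and multiple edges unless stated otherwise. The *degree* $d_v$ of a vertex is its number of corners, equivalently its number of edge-ends. We write $A_v$ for the sum of the corners at $v$. A triangulated sphere with $n$ vertices has $2(n-2)$ triangles, hence $6n-12$ corners, so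
$$\sum_v(6-d_v)=12.\tag{1}$$

The next lemma builds surfaces from numbers written on edges.

**Lemma 1 (gluing).** Let a triangulation of $S^2$ carry $\lambda$-lengths in $[1,\infty)$ on its edges such that all corners are at most $2$. Then $S^2\setminus\{\text{vertices}\}$ has a complete finite-area hyperbolic structure and a horoball packing with horoball areas $A_v$.

*Proof.* On each side of a decorated triangle the two horocycles mark two points at signed distance $2\ln\lambda$. Two sides with the same $\lambda$ can therefore be glued with horocycles matching. Glue all triangles this way. Placing a vertex $v$ at $\infty$ and developing the triangles around it, we see consecutive vertical strips whose horocycles all lie on the same line $y=1$. After one turn the horocycle closes up, so the holonomy is the translation by $A_v$.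

In one triangle with the vertex at $\infty$ and the other vertices at $0$ and $w$, the corner is $w\le2$. The sector $\{0\le x\le w,\ y\ge1\}$ lies above the semicircle over $[0,w]$, whose radius is $w/2\le1$, so the sector lies inside the triangle. The horoball neighborhood at $v$ is the cyclic union of such sectors, one for each corner at $v$. Two sectors at different corners of one triangle have disjoint interiors, because $\lambda\ge1$ on the edge joining their vertices. Sectors in different triangles meet at most along edges. Hence the neighborhoods are embedded, with pairwise disjoint interiors and areas $A_v$. The surface is the union of a compact set and finitely many quotients of horoballs by translations, so it is complete; its area is $2(n-2)\pi$. $\square$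

The bound $2$ is what makes the check local. In the triangle $(1,1,3)$ the arc of $y=1$ over $[0,3]$ dips below the semicircle of radius $3/2$, and the sector leaves the triangle.

## 3. Small spheres by hand

**Three punctures.** The thrice-punctured sphere is the double of an ideal triangle, and a packing gives three numbers $a,b,c\ge1$ on its three edges. The areas are $2\frac{a}{bc},\,2\frac b{ac},\,2\frac c{ab}$. The product of the first two is $4/c^2\le4$, so $m\le2$. Taking $a=b=c=1$ gives $m=2$.

**All edges of length 1.** If every $\lambda$ is $1$, all corners are $1$ and $A_v=d_v$. The tetrahedron, octahedron and icosahedron give packings with all areas $3$, $4$ and $5$. By (1) some vertex has degree at most $5$, so this method alone never beats $5$, however large $n$ is. The average degree, however, is $6-12/n$. The task for Theorem A is to spread the total deficit $12$ over many vertices.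

## 4. An apex of degree five, and why it is stuck at $10/\sqrt3$

**The base triangulation.** Let $G_\mu$, with $\mu\ge10$, be the icosahedron with each face subdivided into $\mu^2$ triangles. Its vertices are the points of the faces with integer barycentric coordinates $(i,j,k)$, $i+j+k=\mu$. There are $20\mu^2$ triangles, so $10\mu^2+2$ vertices: $12$ *apices* of degree $5$, and all others of degree $6$. The *level* of a vertex $x$ with respect to an apex $o$ is $\mu-i$, where $i$ is the coordinate of $x$ at $o$; if $x$ lies in no face containing $o$, we set $i=0$, so its level is $\mu$. Adjacent vertices lie in a common face and their coordinates differ by at most $1$, so their levels differ by at most $1$.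

In each of the five faces at $o$, the vertices of level $k$ are $x_{k,0},\dots,x_{k,k}$ in order, where $x_{k,s}$ has coordinates $(\mu-k,\,k-s,\,s)$ with the first coordinate at $o$. The vertices $x_{k,0}$ and $x_{k,k}$ lie on edges of the icosahedron and are called *corner vertices*. The *ring edges* are $e_{k,s}=x_{k,s-1}x_{k,s}$ for $1\le s\le k$. From the coordinates, $e_{k,s}$ lies in the two triangles with third vertices $x_{k-1,s-1}$ and $x_{k+1,s}$. Every triangle of the five faces has exactly one ring edge; its other two edges, called *radial*, join consecutive levels.

**Formulas for areas.** Give radial edges length $1$ and $e_{k,s}$ length $\lambda_{k,s}$. A triangle with ring edge $\lambda$ has corners $1/\lambda,1/\lambda$ at the ends of that edge and $\lambda$ opposite it. A non-corner vertex $x_{k,s}$ lies on $e_{k,s}$ and $e_{k,s+1}$, each in two triangles, and is opposite $e_{k-1,s}$ and $e_{k+1,s+1}$. Hence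
$$A=\frac2{\lambda_{k,s}}+\frac2{\lambda_{k,s+1}}+\lambda_{k-1,s}+\lambda_{k+1,s+1}.\tag{2}$$
Assume the labels are the same in the five faces and mirror symmetric, $\lambda_{k,s}=\lambda_{k,k+1-s}$. A corner vertex of level $k$ has, in each of its two faces, two triangles on the ring edge $e_{k,1}$ and one opposite $e_{k+1,1}$, so
$$A=\frac4{\lambda_{k,1}}+2\lambda_{k+1,1}.\tag{3}$$

**The natural attempt.** The apex has area $5\lambda_{1,1}$. So raise $\lambda_{1,1}$ to enlarge it, then raise the next ring to repair level $1$, and so on, hoping to return to length $1$ after a few levels. Write $c_k=\lambda_{k,1}$ and demand all areas $\ge 10/\sqrt3$. The apex forces $c_1\ge 2/\sqrt3$. Formula (3), valid at level $1$ too while the apex is present, forces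
$$c_{k+1}\ge \frac5{\sqrt3}-\frac2{c_k}.$$
The right side increases with $c_k$, and at $c_k=2/\sqrt3$ it equals $\frac5{\sqrt3}-\sqrt3=\frac2{\sqrt3}$. So $c_k\ge2/\sqrt3$ at every level. The disturbance never dies out and cannot be confined near the apex. In this scheme the obstruction appears exactly at $10/\sqrt3$: the apex forces the starting value $2/\sqrt3$, which is the fixed point of the recursion.

For the target $5.8$ the recursion at corner vertices is $x\mapsto 2.9-2/x$. Its fixed points are the roots of $x^2-2.9x+2$, namely about $1.1298$ and $1.770$. Below $1.1298$ the map pushes values down, which is what we want. The apex starts us at $5.8/5=1.16$, which is too high.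

## 5. Deleting the apex and filling in a regular pentagon

The way out is to remove the vertex of degree five altogether. Its five neighbors then bound a pentagon, and we fill it so that each of them receives the same amount.

**The pentagon hole.** Let $\varphi=\frac{1+\sqrt5}2$, so $\frac1\varphi=\varphi-1$ and $\frac1{\varphi^2}=2-\varphi$. Take a pentagon with all sides $1$, cut by two diagonals of length $\varphi$ from one vertex into triangles $(1,1,\varphi)$, $(\varphi,\varphi,1)$, $(1,1,\varphi)$. (This is the regular ideal pentagon with consecutive horocycles tangent.) Its corner sums are

- at the fan vertex, $\frac2\varphi+\frac1{\varphi^2}=\varphi$;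
- at each of the two ear tips, $\varphi$;
- at each of the other two vertices, $\frac1\varphi+1=\varphi$.

**The hexagon hole.** Take a hexagon with all sides $1$, cut into one triangle $(\sqrt3,\sqrt3,\sqrt3)$ and three ears $(1,1,\sqrt3)$. The corner sum is $\sqrt3$ at an ear tip, and $\frac1{\sqrt3}+\frac1{\sqrt3}+\frac1{\sqrt3}=\sqrt3$ at each other vertex. This one is used in Section 6. In both holes all corners are at most $2$ and all lengths at least $1$.

**Why this escapes the trap.** Keep $\lambda_{1,1}=1$. A level-1 vertex now has area $\varphi+1+1+2c_2$: the hole contributes $\varphi$, the two outer triangles on ring edges contribute $1$ each, and the two triangles opposite level-2 ring edges contribute $c_2$ each. For $5.8$ we need $c_2\ge(3.8-\varphi)/2\approx1.091$, which is below $1.1298$. So the recursion decreases: the corner requirements are $c_3\ge2.9-2/1.092\approx1.069$, then $c_4\ge 2.9-2/1.07\approx1.031$, and after $c_4=1.04$ the requirement $2.9-2/1.04<1$ holds with $c_5=1$. The remaining labels come from (2): $x_{2,1}$ requires $\lambda_{3,2}\ge 4.8-4/1.092\approx1.137$, and $x_{3,1}$ requires $\lambda_{4,2}\ge1.085$ approximately. Rounding up gives the labels.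

**Proof of Theorem A for $n=10\mu^2-10$.**

**Step 1: the labels.** This step fixes the decorated triangulation. At each of the 12 apices, delete the apex and fill the pentagon with the pentagon hole. Set
$$\lambda_{1,1}=1;\quad \lambda_{2,1}=\lambda_{2,2}=1.092;\quad \lambda_{3,1}=\lambda_{3,3}=1.07,\ \lambda_{3,2}=1.14;\quad \lambda_{4,1}=\lambda_{4,4}=1.04,\ \lambda_{4,2}=\lambda_{4,3}=1.09,$$
and give all other edges outside the holes length $1$. An edge whose label was chosen different from $1$ is called *modified*. All modified edges are ring edges with both ends of level at most $4$ with respect to one apex.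

**Step 2: no interference.** We show that near one apex only its own labels matter. A vertex of level $\le4$ with respect to $o$ has coordinate at least $\mu-4\ge6$ at $o$, so its other coordinates are at most $4$, and its level with respect to any other apex is at least $\mu-4\ge6$. Its neighbors then have level at least $5$ with respect to other apices. So no edge modified at another apex occurs among the edges at this vertex or opposite to it.

**Step 3: areas up to level 4.** We apply (2), (3) and the level-1 computation.

| vertex | $A$ |
|---|---|
| level 1 | $\varphi+1+1+2(1.092)>5.802$ |
| level 2, corner | $4/1.092+2(1.07)>5.803$ |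
| $x_{2,1}$ | $4/1.092+1+1.14>5.803$ |
| level 3, corner | $4/1.07+2(1.04)>5.818$ |
| $x_{3,1}$ (and $x_{3,2}$ by symmetry) | $2/1.07+2/1.14+1.092+1.09>5.805$ |
| level 4, corner | $4/1.04+2>5.846$ |
| $x_{4,1}$ (and $x_{4,3}$ by symmetry) | $2/1.04+2/1.09+1.07+1>5.827$ |
| $x_{4,2}$ | $4/1.09+1.14+1>5.809$ |

**Step 4: all other vertices.** A vertex of level $\ge5$ with respect to every apex has degree $6$, and all its incident edges have length $1$, since modified edges have both ends of level $\le4$. Each corner there equals the length of the opposite edge, so $A$ is a sum of six numbers $\ge1$ and $A\ge6$.

**Step 5: gluing.** We check the hypotheses of Lemma 1. All lengths are at least $1$. Outside the holes a triangle has at most one modified edge, of length at most $1.14$, so its corners are at most $1.14$; in the holes, corners are at most $2$. Lemma 1 gives a structure with $10\mu^2+2-12=10\mu^2-10$ cusps and a packing with $m>5.8$. For $\mu=10$ this is $n=990$. $\square$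

## 6. Vacancies: every $n\ge38430$

To reach numbers of punctures between the values $10\mu^2-10$, we delete some ordinary vertices of degree six.

**Step 1: one vacancy.** This step shows that deleting a degree-six vertex can be repaired within radius $2$. Let $z$ be a vertex in a face with all barycentric coordinates $\ge3$. A path of length at most $3$ from $z$ stays in the closed face, so the ball of radius $3$ about $z$ is a ball of the hexagonal lattice. Delete $z$, fill its hexagonal link with the hexagon hole, and give the $12$ ring edges at distance $2$ from $z$ length $1.035$; all other edges near $z$ keep length $1$. Formulas (2) and (3) hold here with six sectors instead of five. If edges at distance $3$ have length at least $1$, then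

- at distance 1, $A\ge\sqrt3+2+2(1.035)>5.802$;
- at distance 2, $A\ge 4/1.035+2>5.86$, both for corner and for non-corner vertices.

**Step 2: disjoint cores do not interfere.** Call *cores* the balls of radius $2$ about vacancies and the sets of level $\le4$ about apices. Suppose all cores are pairwise disjoint. Every modified edge has both ends in a single core, the one that modifies it. Hence an edge with an end in a core $C$ is modified, if at all, only by $C$. In the area of a vertex $v\in C$, the edges at $v$ thus have the lengths used in the estimates. The edges opposite $v$ with an end in $C$ also have those lengths. The opposite edges with no end in $C$ have length $\ge1$, while the estimates used only the value $1$ for them, and they enter with a positive sign. So all lower bounds persist. A vertex outside all cores has degree $6$ and all incident edges of length $1$, hence $A\ge6$. Two modified edges of one triangle would share a vertex, so they would be modified by the same core. But a triangle has only one ring edge of a given core. So outside the holes each triangle has at most one modified edge, all corners are at most $2$, Lemma 1 applies, and $m>5.8$.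

**Step 3: enough sites.** We need many places for vacancies. In each face take the sites
$$(3+5p,\;3+5q,\;k),\qquad p,q\ge0,\ (p,q)\ne(0,0),\ p+q\le M:=\Big\lfloor\frac{\mu-10}5\Big\rfloor .$$
Here $k=\mu-6-5(p+q)\ge4$ and $k\le\mu-11$, while $3+5p$ and $3+5q$ are at most $3+5M\le\mu-7$. So all coordinates are between $3$ and $\mu-7$. The ball of radius $2$ about a site then has coordinates between $1$ and $\mu-5$: it lies in the open face and has level $\ge5$ with respect to every apex, so it misses the apex cores. Balls in different faces are disjoint because open faces are. Two sites in one face have a coordinate differing by at least $5$. A common point of their radius-2 balls would be joined to both by paths of length $\le2$ inside the face, which change a coordinate by at most $4$ in total. So the balls are disjoint. The apex cores are disjoint by Step 2 of Section 5.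

**Step 4: counting.** Since $M+1\ge\frac{\mu-9}5$ and $M+2\ge\frac{\mu-4}5$, the number of sites is
$$20\Big(\frac{(M+1)(M+2)}2-1\Big)\ge\frac{10}{25}(\mu-9)(\mu-4)-20=0.4\mu^2-5.2\mu-5.6 .$$
Subtracting $20\mu-11$ leaves $0.4\mu^2-25.2\mu+5.4$, which equals $5.4$ at $\mu=63$ and increases for $\mu\ge32$. So for $\mu\ge63$ there are at least $20\mu-11$ sites. Using $0,1,\dots,20\mu-11$ of them realizes every $n$ from $10\mu^2-10$ down to $10\mu^2-20\mu+1$, that is, every $n$ with $10(\mu-1)^2-10<n\le10\mu^2-10$. Over all $\mu\ge63$ this covers every $n>10\cdot62^2-10=38430$. The value $n=38430$ itself is $\mu=62$ without vacancies. This completes the proof of Theorem A. $\square$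

## 7. Euclidean angles hidden in a packing

Now we turn to upper bounds. Fix an $n$-punctured sphere with a packing of smallest area $m$. We need a triangulation adapted to the packing.

**Fact 2 (Penner 1987; Epstein–Penner, J. Diff. Geom. 27 (1988)).** There is an ideal triangulation, namely any diagonal subdivision of the convex hull decomposition, such that for each edge of $\lambda$-length $a$ with adjacent triangles $(a,b,c)$ and $(a,b',c')$,
$$\frac{b^2+c^2-a^2}{2bc}+\frac{b'^2+c'^2-a^2}{2b'c'}\ge0.\tag{4}$$

As an example, consider a diagonal of the regular pentagon, between $(1,1,\varphi)$ and $(\varphi,\varphi,1)$. Using $\varphi^2=\varphi+1$, the left side of (4) is $\frac{2-\varphi^2}{2}+\frac1{2\varphi}=\frac{1-\varphi}2+\frac{\varphi-1}2=0$. On the other hand, two triangles $(1,1,a)$ glued along $a$ give $2-a^2$, so (4) rules out $a>\sqrt2$ there.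

All $\lambda\ge1$, because lifts of the packing's horoballs at distinct ideal points have disjoint interiors. The area of the horoball at $v$ is the sum $A_v$ of the corners: lift the cusp to $\infty$ and cut one period of its horocycle by the vertical edges.

**Step 1: triangle inequalities are strict.** This lets us regard $\lambda$-lengths as sides of Euclidean triangles. Suppose $a\ge b+c$ in some triangle. Then $b^2+c^2-a^2\le-2bc$, so the first term of (4) is $\le-1$ and the second is $\ge1$, which means $(b'-c')^2\ge a^2$. Say $b'\ge a+c'$; then $b'>a$, and the neighbor violates the strict triangle inequality at $b'$. Repeating across $b'$ and so on gives infinitely many strictly increasing edge lengths. But there are finitely many edges, a contradiction.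

So each triangle $(a,b,c)$ has Euclidean angles $A,B,C\in(0,\pi)$ opposite its sides. By the law of cosines, (4) says $\cos A+\cos A'\ge0$, that is, $A+A'\le\pi$.

**Step 2: three bounds on corners.** Write $\alpha=\frac a{bc}$, $\beta=\frac b{ac}$, $\gamma=\frac c{ab}$. First,
$$\alpha\beta=c^{-2}\le1,\ \text{and cyclically, so at most one corner of a triangle exceeds }1.\tag{5}$$
Next, $\alpha^2=\frac{b^2+c^2-2bc\cos A}{b^2c^2}=b^{-2}+c^{-2}-2\cos A\,b^{-1}c^{-1}$. As a function of $(b^{-1},c^{-1})\in[0,1]^2$ this is a convex quadratic form, so its maximum over the square is at a corner of the square, where its values are $0,1,1$ and $2-2\cos A=4\sin^2\frac A2$. Hence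
$$\alpha\le\max\Big(1,\,2\sin\frac A2\Big).\tag{6}$$
In particular $\alpha<2$; if $\alpha>\sqrt3$ then $A>120^\circ$; and if $A\le60^\circ$ then $\alpha\le1$. Finally, the triangle inequality gives
$$\alpha<\frac1b+\frac1c.\tag{7}$$

## 8. Averaging, and its limits

**A first bound.** If all corners of a triangle are $\le1$, their sum is $\le3$. Otherwise one corner $\alpha\in(1,2)$ exceeds $1$, the others are at most $1/\alpha$ by (5), and $\alpha+\frac2\alpha\le3$ because $(\alpha-1)(\alpha-2)\le0$. Summing over $2(n-2)$ triangles,
$$nm\le\sum_vA_v\le6n-12.\tag{8}$$
So $m\le6-\frac{12}n$, in particular $m<6$. Since $6-\frac{12}{52}<5.7693<10/\sqrt3$, this already settles $n\le52$. At $n=53$ it gives only $5.7735849\ldots>10/\sqrt3=5.7735026\ldots$, and as $n\to\infty$ it says nothing beyond $6$.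

**Where slack is lost.** By (1) there are vertices with $d_v\le5$, and if $m>5$ they must have corners exceeding $1$. A triangle with such a corner tends to have corner sum well below $3$. To exploit this we want a definite loss proportional to $\alpha-1$. And since (8) charges all $n$ vertices, for a bound independent of $n$ we want weights that decay away from the vertices of degree $\ne6$. Both wishes fail for a single triangle. The triangle $(1,1,\alpha)$ has corners $\alpha,\frac1\alpha,\frac1\alpha$ and sum excess $(\alpha-1)(1-\frac2\alpha)$, which tends to $0$ as $\alpha\to2$. With weight $1$ at the large corner and $q<1$ at the other two, the weighted excess $(\alpha-1)(1-\frac{2q}\alpha)$ is positive once $\alpha>2q$.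

The remedy is to look across the long side. A corner near $2$ forces a Euclidean angle above $120^\circ$, so the neighbor across the long side has an angle below $60^\circ$ and carries a large deficit of its own. The bad triangle can borrow from it.

**Lemma 2.** Let $(q,\kappa)=(\frac9{10},\frac1{30})$ or $(1,\frac3{20})$. Let $w>0$ be vertex weights such that adjacent vertices $u,v$ satisfy $w_u\ge q\,w_v$. For a triangle $T$ put $E_T=\sum_{\text{corners }c\text{ of }T}w\,(c-1)$, where $w$ is the weight of the vertex at the corner; let $c_T$ be the largest corner and $w_T$ the weight of the vertex there. Then
$$\sum_TE_T\le-\kappa\sum_Tw_T(c_T-1)_+.$$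

If the largest corner is not unique, then $c_T\le1$ by (5), and the choice is irrelevant.

*Proof.* Say that a triangle is *fine* if $E_T\le-\kappa w_T(c_T-1)_+$. We move amounts between triangles so that all become fine.

**Step 1: triangles that are not long.** This step disposes of most triangles. If all corners are $\le1$, then $E_T\le0$ and $T$ is fine. Let $\alpha=c_T>1$, at a vertex of weight $w_1$. The other two corners are at most $1/\alpha<1$ by (5), and their weights are at least $qw_1$, so
$$E_T\le w_1(\alpha-1)-2qw_1\Big(1-\frac1\alpha\Big)=w_1(\alpha-1)\Big(1-\frac{2q}\alpha\Big).\tag{9}$$
If $\alpha\le\sqrt3$, the last factor is at most $1-\frac{2q}{\sqrt3}$, which is less than $-0.039\le-\frac1{30}$ for $q=\frac9{10}$ and less than $-0.154\le-\frac3{20}$ for $q=1$. So $T$ is fine.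

**Step 2: long triangles give away their excess.** Call $T$ *long* if $\alpha>\sqrt3$. By (9), $E_T+\kappa w_1(\alpha-1)\le w_1(\alpha-1)\big(1+\kappa-\frac{2q}\alpha\big)$. Here $0<\alpha-1<1$ and $1+\kappa-\frac{2q}\alpha<1+\kappa-q$, as $\alpha<2$. If the last factor is positive the product is below $w_1(1+\kappa-q)$; if not, it is $\le0$. In either case
$$E_T-w_1(1+\kappa-q)\le-\kappa w_1(\alpha-1).$$
Let $T$ transfer the amount $w_1(1+\kappa-q)$ to the triangle $T'$ across the side opposite its long corner. This side has length $a=\alpha bc>\sqrt3$, and $a>b$, $a>c$, so no other side of $T$ is glued to it and $T'\ne T$. After the transfer $T$ satisfies its bound.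

**Step 3: how much a receiver gets.** Let $T'$ receive across a side of length $a>\sqrt3$. By (6) the donor's angle there is $A>120^\circ$, so $A'\le180^\circ-A<60^\circ$, and by (6) again $\alpha'\le1$. The three angles of $T'$ cannot all be below $60^\circ$, so $T'$ receives across at most two sides. Let $W$ be the largest weight in $T'$. All its weights are at least $qW$. A donor's vertex of weight $w_1$ is adjacent to the ends of the shared side, which are vertices of $T'$, so $W\ge qw_1$. Hence $T'$ receives at most
$$\frac{2(1+\kappa-q)}q\,W\le0.3\,W,$$
the coefficient being $0.2963$ to four places for $q=\frac9{10}$ and exactly $0.3$ for $q=1$.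

**Step 4: receivers can afford it.** Suppose first that all corners of $T'$ are $\le1$. By (5), $\beta'\gamma'=a^{-2}<\frac13$, so some corner is below $\frac1{\sqrt3}$, and $E_{T'}\le-qW\big(1-\frac1{\sqrt3}\big)\le-0.38\,W$. After receiving, the total is $\le0$, which is what is required.

Suppose now that some corner exceeds $1$. It is not $\alpha'$; call it $\beta'$. By (7), $\beta'<\frac1a+\frac1{c'}<1+\frac1{\sqrt3}<1.578$. By (5), $\alpha'\le\frac1{\beta'}$ and $\gamma'=\frac{1}{a^2\beta'}<\frac1{3\beta'}$. Therefore
$$E_{T'}\le W\Big[\beta'-1-q\Big(2-\frac4{3\beta'}\Big)\Big]\le W\Big[\beta'-2.8+\frac{1.2}{\beta'}\Big],$$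
where the second inequality uses $q\ge0.9$ and $2-\frac4{3\beta'}>0$. The bracket is convex in $\beta'$, with value $-0.6$ at $1$ and value below $-0.46$ at $1+\frac1{\sqrt3}$; so it is at most $-0.46$. After receiving, the total is at most $-0.16\,W$. Since $\kappa(\beta'-1)\le0.15\cdot0.578<0.09$ and $w_{T'}\le W$, this is at most $-\kappa w_{T'}(\beta'-1)$, as required.

In both cases every corner of $T'$ is below $1.578<\sqrt3$. So $T'$ is not long, and receivers never donate. All triangles now satisfy their bounds, and in the sum over all triangles the transfers cancel. $\square$

**The form we shall use.** Suppose $w_v=1$ whenever $d_v\le5$. Then $\sum_Tw_T(c_T-1)_+$ is the sum of $w(c-1)_+$ over all corners, by (5). For a fixed vertex, $\sum_{\text{corners at }v}(c-1)_+\ge(A_v-d_v)_+$. Also $\sum_TE_T=\sum_vw_v(A_v-d_v)$. So Lemma 2 gives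
$$\sum_vw_v(A_v-d_v)\le-\kappa\sum_{d_v\le5}(A_v-d_v)_+.\tag{10}$$
Put $N=\sum_{d_v\le5}(6-d_v)$. By (1),
$$N=12+\sum_{d_v\ge7}(d_v-6)\ge12.\tag{11}$$
Moreover, if $5\le m\le6$ and $d\le5$, then
$$m-d\ge(m-5)(6-d).\tag{12}$$
Indeed, with $t=6-d\ge1$ this reads $(m-6)(1-t)\ge0$.

## 9. At most 59 punctures

*Proof of Theorem B.* Take $w\equiv1$ and $(q,\kappa)=(1,\frac3{20})$. We already know $m<6$ from (8). Suppose $m\ge10/\sqrt3$, so that $m\ge5$. Since $A_v-d_v\ge m-d_v$, (10), (12) and $\sum_vd_v=6n-12$ give
$$nm-(6n-12)\le-\tfrac3{20}(m-5)N,$$
that is, using $N\ge12$,
$$n(6-m)\ge12+\tfrac3{20}N(m-5)\ge12+\tfrac95(m-5).$$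
If $n\le59$, the left side is at most $59\cdot0.2265<13.37$, while the right side is at least $12+1.8\cdot0.7735>13.39$. This is a contradiction, so $m<10/\sqrt3$. $\square$

## 10. Counting vertices at distance $r$ from the irregular ones

The gain just used is proportional to $N/n$ and fades as $n\to\infty$. To obtain a bound uniform in $n$, let
$$B=\{v:d_v\ne6\},$$
which is nonempty by (1), and use weights $q^{\operatorname{dist}(v,B)}$, where $\operatorname{dist}$ is edge-path distance. This helps only if the total weight is bounded in terms of $B$ alone, which calls for a growth estimate. Away from $B$ the triangulation looks like the hexagonal lattice, so growth should be linear in $r$.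

**Lemma 3.** For $r\ge1$, the number of vertices at distance exactly $r$ from $B$ is at most $r\sum_{b\in B}d_b$.

In $G_\mu$, for $r<\mu/2$, the vertices at distance $r$ from $B$ are the $5r$ vertices of level $r$ at each of the $12$ apices, so equality holds.

*Proof.* The plan is to bring every shortest path into a normal form with at most one turn, and to count normal forms.

**Step 1: turning numbers.** Let $y_0=b\in B,\,y_1,\dots,y_r=u$ be the vertices of a shortest edge path from $B$ to $u$. Then $\operatorname{dist}(y_i,B)=i$, and $y_1,\dots,y_r$ have degree $6$. For $1\le i\le r-1$ let $k_i$ be the number of corners at $y_i$ lying on the left of the path, between the incoming and the outgoing edge-end. If $k_i=0$, the two edge-ends coincide and $y_{i+1}=y_{i-1}$. If $k_i\in\{1,5\}$, some triangle has its corner at $y_i$ bounded by the incoming and outgoing edges, and its third side joins $y_{i-1}$ to $y_{i+1}$. Both contradict minimality. So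
$$\tau_i:=3-k_i\in\{-1,0,1\}.$$

**Step 2: flips.** Suppose $\tau_i=1$, so $k_i=2$. Then on the left there are two triangles $(y_{i-1},y_i,l)$ and $(l,y_i,y_{i+1})$ sharing the edge $y_il$. Replace the passage through $y_i$ by the passage through $l$ along their third sides. The new path has the same length and the same endpoints, so it is again shortest. In particular $\operatorname{dist}(l,B)=i\ge1$, and $l$ has degree $6$. At $l$ exactly two corners lie on the right, one from each triangle, so four lie on the left, and the new $\tau_i$ is $-1$. At $y_{i-1}$ (if $i-1\ge1$) the outgoing edge-end has moved one corner to the left, so $k_{i-1}$ drops by $1$ and $\tau_{i-1}$ rises by $1$. At $y_{i+1}$ (if $i+1\le r-1$) the incoming edge-end has moved one corner to the left, and $\tau_{i+1}$ likewise rises by $1$. The case $\tau_i=-1$ is the mirror image.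

**Step 3: encoding.** Choose integers $h_1,\dots,h_r$ with $h_{i+1}-h_i=\tau_i$. When $\tau_i=1$, we have $h_{i+1}=h_i+1$. Interchanging the two entries turns $\tau_i$ into $-1$ and raises $\tau_{i-1}$ and $\tau_{i+1}$ by $1$, exactly as the flip does; when $\tau_i=-1$ the mirror statement holds. (For $i=1$ the interchange changes $h_1$ by $\pm1$, matching the moved initial edge-end.) So a flip at $i$ is exactly the interchange of entries $h_i,h_{i+1}$ differing by $1$, and every such interchange is realized by a flip. Every path obtained is shortest, so by Step 1 consecutive entries always differ by at most $1$.

**Step 4: at most two values occur.** Suppose three or more values occur. Since consecutive entries differ by at most $1$, the values form an interval of integers, so some $a$ and $a+2$ both occur. Choose $i<j$ with $\{h_i,h_j\}=\{a,a+2\}$ for some integer $a$ and $j-i$ minimal. No entry strictly between equals $a$ or $a+2$, and steps are at most $1$, so every entry strictly between equals $a+1$; there is at least one. Now interchange $h_j$ successively with its left neighbors, all equal to $a+1$, until it sits in position $i+1$. Each move interchanges entries differing by $1$, so it is a flip. In the resulting shortest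 path the entries in positions $i$ and $i+1$ differ by $2$, a contradiction.

**Step 5: normal form and count.** So the entries are $a$ and $a+1$, or a single value. Interchanging adjacent pairs $(a+1,a)$, which are flips, puts all $a$'s first. The endpoints $b$ and $u$ do not change. Hence $u$ is the end of a path starting at $b$ with all $\tau_i=0$, or with exactly one $\tau_i=1$ and the rest $0$. At a vertex of degree $6$ the incoming edge-end and $k_i$ determine the outgoing edge-end. So such a path is determined by its initial edge-end, with $\sum_{b\in B}d_b$ choices, and by the position of the turn or its absence, with $(r-1)+1=r$ choices. $\square$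

## 11. A bound below 6 for all planar surfaces

*Proof of Theorem C.* Take $q=\frac9{10}$, $\kappa=\frac1{30}$ and $w_v=q^{\operatorname{dist}(v,B)}$. Distances of adjacent vertices differ by at most $1$, so $w_u\ge q\,w_v$ for adjacent vertices, and $w=1$ on $B$, which contains all vertices of degree $\le5$. So Lemma 2 and (10) apply.

**Step 1: the total weight.** This step bounds $\sum_v w_v$ by a multiple of $N$. By Lemma 3 and $\sum_{r\ge1}rq^r=\frac q{(1-q)^2}=90$,
$$\sum_vw_v\le\sum_{b\in B}(1+90d_b).$$
For $d\le5$ we have $1+90d\le451(6-d)$: equality holds at $d=5$, and lowering $d$ decreases the left side and increases the right. For $d\ge7$ we have $1+90d\le631(d-6)$: equality holds at $d=7$, and the right side grows faster. By (11), $\sum_{d_b\ge7}(d_b-6)=N-12$. Therefore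
$$\sum_vw_v\le451N+631(N-12)\le1082\,N.\tag{13}$$

**Step 2: comparing two estimates.** Let $\delta=6-m$, which is positive by (8). If $\delta\ge1$ there is nothing to prove, so assume $\delta<1$. Since $A_v\ge6-\delta$, while $6-d_v=0$ off $B$ and $w=1$ on $B$, (1) gives
$$\sum_vw_v(A_v-d_v)\ge\sum_vw_v(6-d_v)-\delta\sum_vw_v=12-\delta\sum_vw_v.$$
By (10) and by (12) with $m-5=1-\delta$, the left side is at most
$$-\kappa\sum_{d_v\le5}(6-\delta-d_v)\le-\kappa(1-\delta)N.$$
Combining these with (13),
$$12+\kappa(1-\delta)N\le\delta\sum_vw_v\le1082\,\delta N.$$
Dropping the $12$ makes the inequality strict, and dividing by $N>0$ gives $\kappa(1-\delta)<1082\,\delta$. Hence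
$$\delta>\frac{\kappa}{1082+\kappa}=\frac1{30\cdot1082+1}=\frac1{32461},$$
that is, $m<6-\frac1{32461}$. $\square$
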